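\title{Self-dual supercuspidal representations of $\operatorname{GL}_{2N}$ and the sharp level in the local converse theorem}

\begin{abstract}
Let $F$ be a non-archimedean local field of characteristic $0$ with residue field of order $q$ and characteristic $p$, and let $2\le N<p$. For each parity, symplectic or orthogonal, we construct $(q+1)/2$ pairwise non-isomorphic self-dual supercuspidal representations of $\operatorname{GL}_{2N}(F)$ of that parity whose $\gamma$-factors agree under all twists by generic representations of $\operatorname{GL}_k(F)$, $k\le N-1$. For odd $N$ this disproves a conjecture posed by Adrian and Stevens. It follows that the level $N$ given by the local converse theorem for $\operatorname{GL}_{2N}$ cannot be lowered for self-dual supercuspidal representations of a fixed parity. The Langlands parameters are induced from an extension of $F$ with ramification index $N$ and residue degree $2$, and they differ from one another by tamely ramified characters.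
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F$ be a non-archimedean local field of characteristic $0$, let $p$ and $q$ be the characteristic and the order of its residue field, let $W_F$ be its Weil group, and fix a non-trivial additive character $\psi$ of $F$. For representations $\pi$ of $\operatorname{GL}_n(F)$ and $\tau$ of $\operatorname{GL}_k(F)$ we write $\gamma(s,\pi\times\tau,\psi)$ for the Rankin--Selberg (equivalently, Langlands--Shahidi) twisted $\gamma$-factor. Two irreducible representations $\pi,\pi'$ of $\operatorname{GL}_n(F)$ are \emph{$\gamma$-equivalent to level $r$} if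
\[
\gamma(s,\pi\times\tau,\psi)=\gamma(s,\pi'\times\tau,\psi)
\]
as functions of $s$, for every irreducible generic representation $\tau$ of $\operatorname{GL}_k(F)$ and every $1\le k\le r$. The relation becomes finer as $r$ grows, and one asks for the least $r$ at which it becomes isomorphism.

For supercuspidal $\pi$ and $\pi'$ the level $r=n$ suffices for a simple reason: $\gamma(s,\pi'\times\pi^\vee,\psi)$ vanishes at $s=0$ exactly when $\pi'\cong\pi$. For supercuspidal twists from $\operatorname{GL}_k(F)$ with $k<n$ the $\gamma$-factor has no zeros or poles, and all that remains is a monomial in $q^{-s}$, the $\varepsilon$-factor. (Both statements are checked in Section~\ref{sec:weil}.) These monomials still carry much information. By the local converse theorem, conjectured by Jacquet and proved in \cite{Chai,JL}, irreducible generic representations of $\operatorname{GL}_n(F)$ that are $\gamma$-equivalent to level $\lfloor n/2\rfloor$ are isomorphic.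

Let now $n=2N$ and let $\pi$ be supercuspidal and self-dual. Its Langlands parameter is an irreducible self-dual representation of $W_F$, so by Schur's lemma it preserves a non-degenerate bilinear form, unique up to a scalar, which is either alternating or symmetric. Accordingly $\pi$ is called \emph{symplectic} or \emph{orthogonal}; this is its \emph{parity}. Equivalently, exactly one of $L(s,\pi,\wedge^2)$ and $L(s,\pi,\operatorname{Sym}^2)$ has a pole at $s=0$, the first in the symplectic and the second in the orthogonal case. The parameter of such a $\pi$ takes values in $\operatorname{Sp}_{2N}(\mathbb C)$ or $\operatorname{O}_{2N}(\mathbb C)$, a group of rank $N$ rather than $2N$. There are fewer representations to tell apart and just as many twists, so one may guess that a level below $N$ is enough. The first level to try is $N-1$, which is a non-empty condition once $N\ge2$. The following conjecture is posed in \cite{AS}.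

\medskip
\noindent\textbf{Conjecture.} \emph{Let $N\ge3$ be odd and suppose $p>N$. Let $\pi,\pi'$ be self-dual supercuspidal representations of $\operatorname{GL}_{2N}(F)$ of the same parity which are $\gamma$-equivalent to level $N-1$. Then $\pi\cong\pi'$.}
\medskip

We show that the conjecture is false for every odd $N\ge3$, every $F$ with $p>N$, and both parities. The construction works for even $N$ as well. The \emph{slope} of an irreducible representation of $W_F$ is its Swan conductor divided by its dimension.

\begin{theorem}\label{thm:main}
Let $N\ge2$ and $p>N$, and fix a parity. Let $a\ge1$ be an integer prime to $N$, and assume $a\ge3$ if $N$ is even (in which case $a$ is odd). Then there exist $(q+1)/2\ge2$ pairwise non-isomorphic self-dual supercuspidal representations of $\operatorname{GL}_{2N}(F)$, all of the given parity and with parameters of slope $a/N$, which are pairwise $\gamma$-equivalent to level $N-1$.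
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $N\ge2$ and $p>N$. For each parity, $N$ is the smallest integer $r$ such that self-dual supercuspidal representations of $\operatorname{GL}_{2N}(F)$ of that parity which are $\gamma$-equivalent to level $r$ are isomorphic.
\end{corollary}

\begin{proof}
Supercuspidal representations are generic, so the level $N=\lfloor 2N/2\rfloor$ suffices by the local converse theorem \cite{Chai,JL}. The representations of Theorem~\ref{thm:main} are $\gamma$-equivalent to every level $r\le N-1$ and are not isomorphic.
\end{proof}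

The proof of Theorem~\ref{thm:main} takes place on the side of the Weil group. The parameters are induced from characters $\chi\nu$ of $E^\times$, where $[E:F]=2N$, the wildly ramified character $\chi$ is fixed, and the tamely ramified character $\nu$ varies. The $\varepsilon$-factor of a wildly ramified character is a Gauss sum concentrated near one point, so multiplying the character by a tame $\nu$ changes the $\varepsilon$-factor only by a value of $\nu$ at that point (Section~\ref{sec:leading}). We watch this at work for $\operatorname{GL}_6(\mathbb Q_5)$ in Section~\ref{sec:example}. In general a twist of dimension $k$ sees $\nu$ only through a value $\nu(P(b))$, where $b\in E$ is attached to $\chi$ and $P\in F[T]$ has degree $k$ (Section~\ref{sec:compare}). If the valuation of $b$ has denominator $N>k$, then $P(b)$ is congruent to its leading term or to its constant term, and $\nu$ is invisible as soon as it is trivial on $b$ and on $F^\times$. Section~\ref{sec:family} realizes this inside a self-dual family and completes the proof. Section~\ref{sec:levelN} exhibits, for odd $N$, twists of dimension $N$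 that separate the family.

\section{Local factors on the Weil group side}\label{sec:weil}

From now on $p>N\ge2$; in particular $p$ is odd and $p\nmid 2N$. All extensions of $F$ lie in a fixed algebraic closure $\bar F$, and $v$ is the valuation on $\bar F$ with $v(F^\times)=\mathbb Z$. For $M/F$ finite we write $\mathcal O_M$, $\mathfrak p_M$, $q_M$ for the ring of integers, its maximal ideal and the order of the residue field, $v_M=e(M/F)\,v$, $U_M^i=1+\mathfrak p_M^i$, and $\mathcal I_M\supset\mathcal P_M$ for the inertia and wild inertia subgroups of $W_M$. The group of $m$-th roots of unity in $\bar F$ is $\mu_m$. A representation of $W_M$ is finite-dimensional, complex, semisimple and has open kernel. We write $\operatorname{Ind}_L^M$ for induction from $W_L$ to $W_M$.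

\subsection*{Class field theory and induction}
Characters of $W_M$ are identified with characters of $M^\times$, uniformizers corresponding to geometric Frobenius elements. Restriction from $W_M$ to $W_L$ corresponds to composition with $N_{L/M}$. For $g\in W_F$ and a character $\xi$ of $W_M$, the character $\xi^g(w)=\xi(g^{-1}wg)$ of $gW_Mg^{-1}=W_{gM}$ corresponds to $\xi\circ g^{-1}$ on $(gM)^\times$, and $\operatorname{Ind}_{gM}^F\xi^g\cong\operatorname{Ind}_M^F\xi$. We use three formulas. For characters $\xi$ of $E^\times$ and $\theta$ of $K^\times$, the projection formula and Mackey's restriction formula give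
\begin{equation}\label{eq:mackey}
\operatorname{Ind}_E^F\xi\otimes\operatorname{Ind}_K^F\theta\;\cong\bigoplus_{g\in W_E\backslash W_F/W_K}\operatorname{Ind}_{L_g}^F\big((\xi\circ N_{L_g/E})\,(\theta^g\circ N_{L_g/gK})\big),\qquad L_g=E\cdot gK .
\end{equation}
For characters $\xi,\xi'$ of $E^\times$, the dimension of $\operatorname{Hom}_{W_F}(\operatorname{Ind}_E^F\xi,\operatorname{Ind}_E^F\xi')$ is the number of double cosets $W_EgW_E$ such that $\xi^g$ and $\xi'$ agree on $W_E\cap gW_Eg^{-1}$ (Mackey's criterion). Finally, for a character $\xi$ of $L^\times$,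
\begin{equation}\label{eq:det}
\det\operatorname{Ind}_L^M\xi=\det(\operatorname{Ind}_L^M1)\cdot\xi|_{M^\times}.
\end{equation}

\subsection*{Local constants}
Let $V$ be a representation of $W_M$ and $\psi'$ a non-trivial additive character of $M$. Put $L(s,V)=\det(1-q_M^{-s}\Phi\mid V^{\mathcal I_M})^{-1}$, with $\Phi$ a geometric Frobenius element, and
\[
\gamma(s,V,\psi')=\varepsilon(s,V,\psi')\,L(1-s,V^\vee)/L(s,V).
\]
Here $\varepsilon(s,V,\psi')$ is the local constant, formed with the Haar measure that is self-dual for $\psi'$; it is a non-zero constant times an integral power of $q_M^{-s}$. We use the following standard properties \cite{Tate}.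
\begin{itemize}
\item[(E1)] $L$ and $\varepsilon$ are multiplicative in direct sums.
\item[(E2)] For $L/M$ finite and a character $\xi$ of $L^\times$, we have $L(s,\operatorname{Ind}_L^M\xi)=L(s,\xi)$ and $\varepsilon(s,\operatorname{Ind}_L^M\xi,\psi')=\lambda_{L/M}(\psi')\,\varepsilon(s,\xi,\psi'\circ\operatorname{Tr}_{L/M})$, where $\lambda_{L/M}(\psi')$ does not depend on $\xi$.
\item[(E3)] Let $\psi'$ be trivial on $\mathfrak p_M$ but not on $\mathcal O_M$, and let $\xi$ be a character of $M^\times$ trivial on $U_M^{n+1}$ but not on $U_M^n$, with $n\ge1$. Then $L(s,\xi)=1$ and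
\[
\varepsilon(s,\xi,\psi')=\int_{v_M(w)=-n}\xi(w)^{-1}|w|^{-s}\psi'(w)\,dw .
\]
\item[(E4)] For $u\in M^\times$, $\varepsilon(s,V,\psi'(u\,\cdot))=\det V(u)\,|u|^{(s-1/2)\dim V}\,\varepsilon(s,V,\psi')$. Every non-trivial additive character of $M$ has the form $\psi'(u\,\cdot)$.
\end{itemize}

\subsection*{The Langlands correspondence}
The local Langlands correspondence for $\operatorname{GL}_n$ (Harris--Taylor, Henniart) is a bijection $\pi\mapsto\rho(\pi)$ from irreducible supercuspidal representations of $\operatorname{GL}_n(F)$ to irreducible $n$-dimensional representations of $W_F$, up to isomorphism, with $\rho(\pi^\vee)\cong\rho(\pi)^\vee$ and $\gamma(s,\pi\times\tau,\psi)=\gamma(s,\rho(\pi)\otimes\rho(\tau),\psi)$ for supercuspidal $\pi,\tau$. By multiplicativity of $\gamma$-factors (Jacquet--Piatetski-Shapiro--Shalika), a generic $\tau$ with supercuspidal support $(\tau_i)$ satisfies $\gamma(s,\pi\times\tau,\psi)=\prod_i\gamma(s,\pi\times\tau_i,\psi)$. Therefore supercuspidal $\pi,\pi'$ are $\gamma$-equivalent to level $r$ if and only if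
\begin{equation}\label{eq:reduction}
\gamma(s,\rho(\pi)\otimes V,\psi)=\gamma(s,\rho(\pi')\otimes V,\psi)\quad\text{for all irreducible $V$ with }\dim V\le r.
\end{equation}

We can now check the two statements made in the introduction. Let $\rho,\rho',V$ be irreducible. If $(\rho\otimes V)^{\mathcal I_F}\ne0$, this space contains an unramified character of $W_F$, so $\rho$ is an unramified twist of $V^\vee$; hence the $L$-factors of $\rho\otimes V$ and its dual are $1$ when $\dim V<\dim\rho$. Next, $L$-factors have no zeros, and $L(s,\rho'\otimes\rho^\vee)$ has a pole at $s=0$ exactly when $\rho'\cong\rho$. In that case $L(1-s,\rho^\vee\otimes\rho)$ is finite at $s=0$, because $\rho$ is an unramified twist of a representation with finite image, so that the eigenvalues of $\Phi$ on $\rho^\vee\otimes\rho$ are roots of unity. So $\gamma(s,\rho'\otimes\rho^\vee,\psi)$ vanishes at $s=0$ exactly when $\rho'\cong\rho$.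

\section{Leading elements and tame twists}\label{sec:leading}

Until the end of the proof of Theorem~\ref{thm:main}, where the general case is deduced from (E4), we assume that $\psi$ \emph{is trivial on $\mathfrak p_F$ and non-trivial on $\mathcal O_F$}. This normalization passes to tame extensions. Let $M/F$ be finite and tame, that is, $p\nmid e(M/F)$, and put $\psi_M=\psi\circ\operatorname{Tr}_{M/F}$. Then $\operatorname{Tr}_{M/F}(\mathfrak p_M)\subset\mathfrak p_F$, and $\operatorname{Tr}_{M/F}(\mathcal O_M)=\mathcal O_F$ by tameness, so $\psi_M$ is trivial on $\mathfrak p_M$ and non-trivial on $\mathcal O_M$. Since $c\,\mathfrak p_M^m$ is a fractional ideal or zero, for $c\in M$ and $m\in\mathbb Z$ we get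
\begin{equation}\label{eq:duality}
\psi_M(c\,\mathfrak p_M^m)=1\iff v_M(c)\ge1-m .
\end{equation}

Let $\xi$ be a character of $M^\times$. For $m\ge1$ and $c\in M$ we say that $\xi$ is \emph{given by $c$ on $U_M^m$} if $\xi(1+y)=\psi_M(cy)$ for all $y\in\mathfrak p_M^m$. The \emph{level} of $\xi$ is the least $n\ge0$ such that $\xi$ is trivial on $U_M^{n+1}$. Let $n\ge1$. The map $1+y\mapsto y$ identifies $U_M^n/U_M^{n+1}$ with $\mathfrak p_M^n/\mathfrak p_M^{n+1}$, and by \eqref{eq:duality} the map $c\mapsto\psi_M(c\,\cdot)$ embeds $\mathfrak p_M^{-n}/\mathfrak p_M^{1-n}$ in the character group of $\mathfrak p_M^n/\mathfrak p_M^{n+1}$; both groups have order $q_M$. So $\xi$ has level $n$ if and only if it is given on $U_M^n$ by some $c$ with $v_M(c)=-n$. Such a $c$ is called a \emph{leading element} of $\xi$; it is unique up to a factor in $U_M^1$. For a character of level $0$ we declare the leading element to be $0$.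

Levels change with the field and leading elements do not, which makes the latter the right tool for comparing characters of different fields.

\begin{lemma}\label{lem:leading}
Let $M/F$ be finite and tame and let $\xi,\xi_1,\xi_2$ be characters of $M^\times$.
\begin{itemize}
\item[(a)] Let $L\supset M$ be finite and tame over $F$, and $e=e(L/M)$. If $\xi$ is given by $c$ on $U_M^m$ and $c\,\mathfrak p_M^{2m}\subset\mathfrak p_M$, then $\xi\circ N_{L/M}$ is given by $c$ on $U_L^{em}$. A leading element of $\xi$ is a leading element of $\xi\circ N_{L/M}$.
\item[(b)] If $g\in W_F$ and $\xi$ is given by $c$ on $U_M^m$, then $\xi^g$ is given by $gc$ on $U_{gM}^m$. If $c$ is a leading element of $\xi$, then $gc$ is a leading element of $\xi^g$.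
\item[(c)] If $c_i$ is a leading element of $\xi_i$ and $v(c_1+c_2)=\min(v(c_1),v(c_2))<0$, then $c_1+c_2$ is a leading element of $\xi_1\xi_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $y\in\mathfrak p_L^{em}$. Expanding the product of the conjugates of $1+y$ over $M$ gives $N_{L/M}(1+y)=1+\operatorname{Tr}_{L/M}(y)+z$, where $z\in M$ is a sum of products of at least two conjugates of $y$. Each conjugate has the valuation of $y$, so $\operatorname{Tr}_{L/M}(y)\in\mathfrak p_M^m$ and $z\in\mathfrak p_M^{2m}$. Since $cz\in\mathfrak p_M$, we get $\xi(N_{L/M}(1+y))=\psi_M(c\operatorname{Tr}_{L/M}y)=\psi_L(cy)$. If $\xi$ has level $n\ge1$ and leading element $c$, take $m=n$: then $c\,\mathfrak p_M^{2n}=\mathfrak p_M^n\subset\mathfrak p_M$ and $v_L(c)=-en$, so $\xi\circ N_{L/M}$ has level $en$ and leading element $c$. If $\xi$ has level $0$, so does $\xi\circ N_{L/M}$, because $N_{L/M}(U_L^1)\subset U_M^1$.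

(b) For $y\in\mathfrak p_{gM}^m$ we have $\xi^g(1+y)=\psi_M(c\cdot g^{-1}y)=\psi_{gM}(gc\cdot y)$.

(c) Let $n=-\min(v_M(c_1),v_M(c_2))\ge1$. Each $\xi_i$ is given by $c_i$ on $U_M^n$: if $\xi_i$ has level $n$ this is the definition, and otherwise $\xi_i$ is trivial on $U_M^n$ and $c_i\mathfrak p_M^n\subset\mathfrak p_M$. So $\xi_1\xi_2$ is given on $U_M^n$ by $c_1+c_2$, and $v_M(c_1+c_2)=-n$.
\end{proof}

The hypothesis in (c) holds whenever $v(c_1)\neq v(c_2)$ and one of them is negative; the element of smaller valuation is then itself a leading element of the product.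

The next lemma is the source of all equalities of $\gamma$-factors in this paper. It is a stationary phase argument: the integral in (E3) receives a contribution only from the coset $cU_M^1$, and a character of level $0$ is constant there.

\begin{lemma}\label{lem:gauss}
Let $M/F$ be finite and tame, let $\xi$ be a character of $M^\times$ of level $n\ge1$ with leading element $c$, and let $\nu$ be a character of $M^\times$ of level $0$. Then
\[
\varepsilon(s,\xi\nu,\psi_M)=\nu(c)^{-1}\,\varepsilon(s,\xi,\psi_M).
\]
\end{lemma}

\begin{proof}
Let $\xi'$ be $\xi$ or $\xi\nu$; it has level $n$ and leading element $c$. Put $f(w)=\xi'(w)^{-1}|w|^{-s}\psi_M(w)$, so that $\varepsilon(s,\xi',\psi_M)=\int_{c\mathcal O_M^\times}f(w)\,dw$ by (E3). For $y\in\mathfrak p_M^n$ the substitution $w\mapsto w(1+y)$ preserves the domain and the measure, and for $w=cu$ with $u\in\mathcal O_M^\times$,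
\[
f(w(1+y))=f(w)\,\xi'(1+y)^{-1}\psi_M(cuy)=f(w)\,\psi_M\big(cy(u-1)\big).
\]
Average over $y\in\mathfrak p_M^n/\mathfrak p_M^{n+1}$. Then $cy$ runs over $\mathcal O_M/\mathfrak p_M$, so the average of $\psi_M(cy(u-1))$ is $1$ if $u\in U_M^1$ and $0$ otherwise, by \eqref{eq:duality}. Hence $\varepsilon(s,\xi',\psi_M)=\int_{cU_M^1}f(w)\,dw$, and $\nu(w)^{-1}=\nu(c)^{-1}$ on $cU_M^1$.
\end{proof}

To apply Lemma~\ref{lem:gauss} we must know that the twists $V$ in \eqref{eq:reduction} are induced from characters of tame extensions. This is where the size of $p$ enters.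

\begin{lemma}\label{lem:monomial}
Every irreducible representation $V$ of $W_F$ of dimension $k<p$ is of the form $\operatorname{Ind}_K^F\theta$, where $K/F$ is an extension of degree $k$, hence tame, and $\theta$ is a character of $K^\times$.
\end{lemma}

\begin{proof}
We apply Clifford theory twice. It says that if $H$ is a normal subgroup of $G$ acting semisimply on an irreducible representation $V$ of $G$, and $\kappa$ is a constituent of $V|_H$ with stabilizer $G_\kappa$, then the $\kappa$-isotypic subspace is an irreducible representation of $G_\kappa$ that induces to $V$. In both applications the stabilizer contains the open kernel of the representation and has finite index, so it is the Weil group of a finite extension.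

The image of $\mathcal P_F$ in $\operatorname{GL}(V)$ is a finite $p$-group, so the constituents of $V|_{\mathcal P_F}$ have dimension a power of $p$ that is at most $k<p$; they are characters. Let $W_{K_1}\supset\mathcal P_F$ be the stabilizer of one of them. Then $V=\operatorname{Ind}_{K_1}^FV_1$ with $V_1$ irreducible and $\mathcal P_F$ acting on $V_1$ by scalars. As $W_{K_1}\supset\mathcal P_F$, the extension $K_1/F$ is tame, $\mathcal P_{K_1}=\mathcal P_F$, and $\mathcal I_{K_1}/\mathcal P_F$ is procyclic. The image of $\mathcal I_{K_1}$ in $\operatorname{GL}(V_1)$ is thus cyclic modulo a central subgroup, hence abelian. Let $W_K\supset\mathcal I_{K_1}$ be the stabilizer in $W_{K_1}$ of a character of $\mathcal I_{K_1}$ occurring in $V_1$. Then $V_1=\operatorname{Ind}_K^{K_1}\theta$ with $\theta$ irreducible and $\mathcal I_{K_1}$ acting on $\theta$ by scalars. Since $W_K/\mathcal I_{K_1}$ is cyclic, the image of $W_K$ is abelian, so $\dim\theta=1$ and $[K:F]=\dim V=k$.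
\end{proof}

We record the slope of an induced representation. Let $M/F$ be tame with $e=e(M/F)$ and residue degree $f$, let $\xi$ have level $n\ge1$ and leading element $c$, and suppose that $\operatorname{Ind}_M^F\xi$ is irreducible. The Artin conductor of $\operatorname{Ind}_M^F\xi$ is $f\cdot(d+n+1)$, where $d=e-1$ is the exponent of the different and $n+1$ is the Artin conductor of $\xi$. There are no inertia invariants, since $L(s,\operatorname{Ind}_M^F\xi)=L(s,\xi)=1$, so the Swan conductor is $f(e+n)-ef=fn$. Hence
\begin{equation}\label{eq:slope}
\operatorname{slope}(\operatorname{Ind}_M^F\xi)=n/e=-v(c).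
\end{equation}

\section{An example: $\operatorname{GL}_6(\mathbb Q_5)$}\label{sec:example}

Take $F=\mathbb Q_5$, $N=3$, $a=1$. Let $F_2=F(\mu_{24})$ be the unramified quadratic extension, $x\in\mu_{24}$ a primitive eighth root of unity, $\varpi^3=5$, and $E=F_2(\varpi)$. Since $\mu_3\subset F_2$, the extension $E/F$ is Galois of degree $6$; its automorphisms are $\varpi\mapsto\zeta\varpi$, $x\mapsto\pm x$ with $\zeta\in\mu_3$. We have $E^\times=\langle\varpi\rangle\times\mu_{24}\times U_E^1$. Put $b=x\varpi^{-1}$, fix $\delta=\pm1$, and define $\chi$ by
\[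
\chi(\varpi)=\delta,\qquad\chi|_{\mu_{24}}=1,\qquad\chi(1+y)=\psi_E(by)\quad(y\in\mathfrak p_E).
\]
The last formula is multiplicative because $byy'\in\mathfrak p_E$ for $y,y'\in\mathfrak p_E$. Let $\nu$ be one of the three characters of $E^\times$ trivial on $\varpi$, $\mu_8$ and $U_E^1$. Each is trivial on $b$ and on $F^\times=\langle5\rangle\times\mu_4\times U_F^1$. Put $\rho_\nu=\operatorname{Ind}_E^F(\chi\nu)$.

The six conjugates of $\chi\nu$ have leading elements $\pm\zeta b$, which are pairwise distinct modulo $U_E^1$. So for $g\ne1$ in $\operatorname{Gal}(E/F)$ the characters $(\chi\nu)^g$ and $\chi\nu'$ differ on $U_E^1$, and by Mackey's criterion the three $\rho_\nu$ are irreducible and pairwise non-isomorphic. Let $\sigma$ fix $\varpi$ and send $x$ to $-x$. Then $\sigma b=-b$ gives $\chi^\sigma=\chi^{-1}$, and $\nu(t\cdot\sigma t)=\nu(t^6)=1$ for $t\in\mu_{24}$ gives $\nu^\sigma=\nu^{-1}$. So $\rho_\nu$ is self-dual. Its slope is $1/3$, and Proposition~\ref{prop:family} will show that it is symplectic for $\delta=-1$ and orthogonal for $\delta=1$.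

We compute the ratio $R=\gamma(s,\rho_\nu\otimes V,\psi)/\gamma(s,\rho_1\otimes V,\psi)$ for $V=\operatorname{Ind}_K^F\theta$ with $[K:F]\le2$; by Lemma~\ref{lem:monomial} this covers all irreducible $V$ of dimension at most $2$. By \eqref{eq:mackey}, (E1), (E2) and Lemma~\ref{lem:gauss}, $R$ is a product over double cosets of factors $\nu(N_{L_g/E}(c_g))^{-1}$, where $c_g$ is a leading element of $(\chi\circ N_{L_g/E})(\theta^g\circ N_{L_g/gK})$, provided these characters have positive level. If $\theta$ has level $0$, then $c_g=b$ for all $g$, and $R$ is a power of $\nu(b)=1$. So let $\theta$ have level $\ell\ge1$ and leading element $c$.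

\emph{$K=F$.} There is one double coset, with $L=E$. The level of $\theta\circ N_{E/F}$ is $3\ell$, which exceeds the level $1$ of $\chi$. The leading element of the product is $c\in F^\times$, and $R=\nu(c)^{-1}=1$.

\emph{$K=F_2$.} There are two double cosets, both with $L_g=E$, and the levels are again $3\ell>1$. The leading elements are $c$ and $\sigma c$, so $R=\nu(c)^{-1}\nu(\sigma c)^{-1}=\nu(N_{F_2/F}(c))^{-1}=1$. The individual factors need not be $1$: if $c=5^{-\ell}t$ with $t$ of order $3$, then $\nu(c)\neq1$ for $\nu\ne1$.

\emph{$K/F$ ramified quadratic.} There is one double coset, and $L=EK$ is a ramified quadratic extension of $E$ with $e(L/K)=3$. The levels on $L^\times$ are $2$ for $\chi\circ N_{L/E}$ and $3\ell>2$ for $\theta\circ N_{L/K}$. The leading element is $c$, and $R=\nu(N_{L/E}(c))^{-1}=\nu(N_{K/F}(c))^{-1}=1$, as $\operatorname{Gal}(L/E)$ restricts isomorphically to $\operatorname{Gal}(K/F)$.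

Thus, for each parity, three pairwise inequivalent self-dual supercuspidal representations of $\operatorname{GL}_6(\mathbb Q_5)$ of slope $1/3$ are not separated by any twist from $\operatorname{GL}_1$ or $\operatorname{GL}_2$. Two features made the computation work. The levels of the two factors never coincided, because $v(b)=-1/3$ while $v(c)\in\frac12\mathbb Z$. And when $c$ dominated, the contributions of the double cosets combined to a norm down to $F$.

\section{What a twist sees of a tame character}\label{sec:compare}

The cases of the example are instances of one formula. For $c$ in a finite extension $K/F$ of degree $k$ put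
\[
P_c(T)=\prod_{\iota}(T+\iota c)\in F[T],
\]
where $\iota$ runs over the $k$ embeddings of $K$ in $\bar F$ over $F$. Thus $P_c$ is monic of degree $k$, $P_c(0)=N_{K/F}(c)$, and $P_0(T)=T^k$.

\begin{proposition}\label{prop:compare}
Let $E/F$ and $K/F$ be finite and tame. Let $\chi$ be a character of $E^\times$ of positive level with leading element $b$, let $\nu$ be a character of $E^\times$ of level $0$, and let $\theta$ be a character of $K^\times$ with leading element $c$. Assume
\begin{equation}\label{eq:nocancel}
v(b+\iota c)=\min(v(b),v(c))\quad\text{for every $F$-embedding }\iota\colon K\to\bar F .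
\end{equation}
Then, with $V=\operatorname{Ind}_K^F\theta$,
\[
\gamma\big(s,\operatorname{Ind}_E^F(\chi\nu)\otimes V,\psi\big)=\nu\big(P_c(b)\big)^{-1}\,\gamma\big(s,\operatorname{Ind}_E^F\chi\otimes V,\psi\big).
\]
\end{proposition}

\begin{proof}
By \eqref{eq:mackey}, $\operatorname{Ind}_E^F(\chi\nu)\otimes V\cong\bigoplus_g\operatorname{Ind}_{L_g}^F(\xi_g\nu_g)$, where
\[
\xi_g=(\chi\circ N_{L_g/E})\,(\theta^g\circ N_{L_g/gK}),\qquad\nu_g=\nu\circ N_{L_g/E},
\]
and each $L_g=E\cdot gK$ is tame over $F$, being a compositum of tame extensions. By Lemma~\ref{lem:leading}(a),(b), the two factors of $\xi_g$ have leading elements $b$ and $gc$, and $\nu_g$ has level $0$. By \eqref{eq:nocancel} and Lemma~\ref{lem:leading}(c), $\xi_g$ has positive level and leading element $b+gc$. So $\xi_g\nu_g$, $\xi_g$ and their inverses have trivial $L$-factors, and both $\gamma$-factors in the statement are $\varepsilon$-factors. By (E1) and (E2) the constants $\lambda_{L_g/F}(\psi)$ cancel in their ratio, and Lemma~\ref{lem:gauss} shows that the ratio is $\prod_g\nu(N_{L_g/E}(b+gc))^{-1}$.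

It remains to compute the product of the norms. The embeddings $\iota$ correspond to the cosets in $W_F/W_K$. The double coset of $g$ is the $W_E$-orbit of $gW_K$, with stabilizer $W_E\cap gW_Kg^{-1}=W_{L_g}$. Since $b\in E$,
\[
N_{L_g/E}(b+gc)=\prod_{w\in W_E/W_{L_g}}w(b+gc)=\prod_{w\in W_E/W_{L_g}}(b+wgc)
\]
is the product of $b+\iota c$ over the embeddings $\iota$ in that orbit. The product over all orbits is $P_c(b)$.
\end{proof}

In general $P_c(b)$ is hard to control, and \eqref{eq:nocancel} may fail. Both problems disappear when $v(c)\ne v(b)$, and this can be forced for all small $K$ at once.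

\begin{corollary}\label{cor:invisible}
Let $E,\chi,b,\nu$ be as in Proposition~\ref{prop:compare}. Assume that $v(b)=-a/N$ with $\gcd(a,N)=1$, and that $\nu$ is trivial on $F^\times$ and on $b$. Then $\gamma(s,\operatorname{Ind}_E^F(\chi\nu)\otimes V,\psi)=\gamma(s,\operatorname{Ind}_E^F\chi\otimes V,\psi)$ for every irreducible representation $V$ of $W_F$ of dimension $k\le N-1$.
\end{corollary}

\begin{proof}
Since $k<N<p$, Lemma~\ref{lem:monomial} gives $V=\operatorname{Ind}_K^F\theta$ with $K/F$ tame of degree $k$. Let $c$ be a leading element of $\theta$. We claim $v(c)\neq v(b)$. This holds if $c=0$. Otherwise $v(c)=-\ell/e$ with $\ell\ge1$ and $e=e(K/F)\le k\le N-1$, and $\ell/e=a/N$ would give $N\mid ae$, hence $N\mid e$, which is impossible. So \eqref{eq:nocancel} holds, and we must show $\nu(P_c(b))=1$.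

If $v(c)>v(b)$, then $P_c(b)/b^k=\prod_\iota(1+\iota c/b)$ lies in $E$ and is congruent to $1$ modulo elements of positive valuation. So $P_c(b)\in b^kU_E^1$ and $\nu(P_c(b))=\nu(b)^k=1$. If $v(c)<v(b)$, then in the same way $P_c(b)/P_c(0)=\prod_\iota(1+b/\iota c)\in U_E^1$, and $P_c(0)=N_{K/F}(c)\in F^\times$. So $\nu(P_c(b))=1$.
\end{proof}

\section{The self-dual family}\label{sec:family}

\subsection*{The shape of the field}
We want to apply Corollary~\ref{cor:invisible} with $[E:F]=2N$ and with all $\operatorname{Ind}_E^F(\chi\nu)$ self-dual of one parity. As in the example, self-duality will come from an automorphism $\sigma$ of $E/F$ of order $2$, with fixed field $E_0$, such that $\sigma b=-b$ and $\chi^\sigma=\chi^{-1}$. The parity will be read off from the restriction of $\chi\nu$ to $E_0^\times$, so we ask that $\nu$ be trivial on $E_0^\times$. These requirements leave little choice.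

Suppose $E/E_0$ is ramified. As $p$ is odd, $E$ has a uniformizer $\varpi_E$ with $\sigma\varpi_E=-\varpi_E$; the group $E^\times/E_0^\times U_E^1$ has order $2$, generated by $\varpi_E$; and $b\in\varpi_EE_0^\times$. Then $\nu(b)=1$ forces $\nu=1$, and there is no family. This covers every totally ramified $E/F$. So $E/E_0$ must be unramified. Then the residue degree of $E/F$ is even, so $e(E/F)\le N$, while the denominator $N$ of $v(b)$ divides $e(E/F)$. Hence $E/F$ has ramification index $N$ and residue degree $2$.

\subsection*{The data $E$, $\sigma$, $b$}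
Let $a$ be as in Theorem~\ref{thm:main}. Let $\varpi_F$ be a uniformizer of $F$, let $\varpi^N=\varpi_F$, and put $E_0=F(\varpi)$, a totally and tamely ramified extension of degree $N$. The map $t\mapsto t^{q-1}$ sends $\mu_{q^2-1}$ onto $\mu_{q+1}$, which contains $-1$ because $q$ is odd. Choose $x\in\mu_{q^2-1}$ with $x^{q-1}=-1$; then $x\notin\mu_{q-1}$ and $x^2\in\mu_{q-1}\subset F$. Let $E=E_0(x)$ be the unramified quadratic extension of $E_0$, and let $\sigma$ generate $\operatorname{Gal}(E/E_0)$. It acts on $\mu_{q^2-1}$ by $t\mapsto t^q$, so $\sigma x=-x$. The extension $E/F$ is tame of degree $2N$ with $e(E/F)=N$, and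
\begin{equation}\label{eq:decomp}
E^\times=\langle\varpi\rangle\times\mu_{q^2-1}\times U_E^1,\qquad E_0^\times=\langle\varpi\rangle\times\mu_{q-1}\times U_{E_0}^1 .
\end{equation}

The simplest element with $\sigma b=-b$ and $v(b)=-a/N$ is $b_0=x\varpi^{-a}$. For irreducibility, $b$ should be moved by every $g\in W_F$ that does not fix $E$ pointwise. When $N$ is even, $b_0$ fails this test: $a$ is odd, and the automorphism $\sigma'$ of $E/F$ with $\sigma'\varpi=-\varpi$, $\sigma'x=-x$ fixes $b_0$. We therefore add a second term, on which $\sigma'$ acts by $-1$: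
\[
b=\begin{cases}x\varpi^{-a}&\text{if $N$ is odd,}\\ x\varpi^{-a}+x\varpi^{-(a-1)}&\text{if $N$ is even.}\end{cases}
\]
In both cases $b\in xE_0^\times$, so $\sigma b=-b$, and $v(b)=-a/N$.

\subsection*{The tame characters}
Let $\mathcal T$ be the group of characters of $E^\times$ that are trivial on $E_0^\times$, $U_E^1$ and $x$. By \eqref{eq:decomp}, $E^\times/E_0^\times U_E^1\cong\mu_{q^2-1}/\mu_{q-1}$ is cyclic of order $q+1$, and the image of $x$ has order $2$. So $|\mathcal T|=(q+1)/2\ge2$. Every $\nu\in\mathcal T$ has level $0$ and is trivial on $F^\times\subset E_0^\times$ and on $b\in xE_0^\times$.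

\subsection*{The wild character}
A leading element is defined only modulo $U_E^1$ and does not see the second term of $b$. We therefore need $\chi$ to be given by $b$ on a group larger than $U_E^a$. The formula $1+y\mapsto\psi_E(by)$ is multiplicative on $U_E^h$ as soon as $b\,\mathfrak p_E^{2h}\subset\mathfrak p_E$, that is, $2h\ge a+1$. We take the least such $h$,
\[
h=\lfloor a/2\rfloor+1\le a .
\]
This defines a character of $U_E^h/U_E^{a+1}$; extend it to a character $\phi$ of the finite abelian $p$-group $U_E^1/U_E^{a+1}$. An arbitrary extension need not be inverted by $\sigma$, and we correct it by averaging. The character group of $U_E^1/U_E^{a+1}$ has odd order, so squaring is a bijection on it. Let $\chi_1$ be the square root of $\phi/\phi^\sigma$. Then $(\chi_1^\sigma)^2=\phi^\sigma/\phi=(\chi_1^{-1})^2$, so $\chi_1^\sigma=\chi_1^{-1}$. For $y\in\mathfrak p_E^h$ we have $\phi^\sigma(1+y)=\psi_E(b\,\sigma y)=\psi_E(\sigma(b)y)=\psi_E(-by)$, so $\chi_1(1+y)^2=\psi_E(by)^2$. Squaring is also injective on the characters of $U_E^h/U_E^{a+1}$, so $\chi_1(1+y)=\psi_E(by)$ on $U_E^h$.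

Fix $\delta=\pm1$ and define $\chi$, using \eqref{eq:decomp}, by $\chi(\varpi)=\delta$, $\chi|_{\mu_{q^2-1}}=1$, $\chi|_{U_E^1}=\chi_1$. Then:
\begin{itemize}
\item $\chi$ is given by $b$ on $U_E^h$; since $h\le a=-v_E(b)$, it has level $a$ and leading element $b$;
\item $\chi^\sigma=\chi^{-1}$, as this holds on each of the three $\sigma$-stable factors of $E^\times$;
\item on $U_{E_0}^1$ we have $\chi_1=\chi_1^\sigma=\chi_1^{-1}$, so $\chi_1=1$ there, its order being odd. Hence $\chi|_{E_0^\times}$ is trivial if $\delta=1$, and is the unramified quadratic character $\omega=\det\operatorname{Ind}_E^{E_0}1$ if $\delta=-1$.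
\end{itemize}
For $\nu\in\mathcal T$ put $\rho_\nu=\operatorname{Ind}_E^F(\chi\nu)$, a representation of dimension $2N$.

\subsection*{Irreducibility and parity}
The field $E$ need not be Galois over $F$, so we compare conjugates of $\chi\nu$ over a Galois closure.

\begin{lemma}\label{lem:rigid}
Let $\nu,\nu'\in\mathcal T$ and $g\in W_F$. If $(\chi\nu)^g$ and $\chi\nu'$ agree on $W_E\cap gW_Eg^{-1}$, then $g\in W_E$ and $\nu=\nu'$.
\end{lemma}

\begin{proof}
Let $L$ be the Galois closure of $E/F$. It is tame over $F$, and $W_L\subset W_E\cap gW_Eg^{-1}$. Put $e=e(L/E)=e(L/gE)$. The characters $\chi\nu$ and $\chi\nu'$ are given by $b$ on $U_E^h$, and $b\,\mathfrak p_E^{2h}\subset\mathfrak p_E$. By Lemma~\ref{lem:leading}(a),(b), the restrictions of $(\chi\nu)^g$ and $\chi\nu'$ to $W_L$ are given on $U_L^{eh}$ by $gb$ and by $b$. If they agree, \eqref{eq:duality} gives $v_L(gb-b)\ge1-eh$, and dividing by $e(L/F)=eN$,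
\begin{equation}\label{eq:close}
v(gb-b)>-h/N .
\end{equation}

Write $g\varpi=\zeta\varpi$ with $\zeta^N=1$, and $gx=\eta x$ with $\eta=\pm1$. Then $gb_0-b_0=(\eta\zeta^{-a}-1)b_0$. The root of unity $\eta\zeta^{-a}$ has order dividing $2N$, which is prime to $p$; if it is not $1$, then $\eta\zeta^{-a}-1$ is a unit. In that case $v(gb-b)=-a/N\le-h/N$, because $b-b_0$ and its conjugate have valuation greater than $-a/N$. This contradicts \eqref{eq:close}. So $\zeta^a=\eta$. The order of $\zeta^2$ then divides both $a$ and $N$, so $\zeta^2=1$.

If $N$ is odd, $\zeta^2=\zeta^N=1$ gives $\zeta=1$ and $\eta=1$. If $N$ is even, $a$ is odd and $\eta=\zeta^a=\zeta=\pm1$. Suppose $\eta=\zeta=-1$. Then $gb-b=-2x\varpi^{-(a-1)}$ has valuation $-(a-1)/N$, and $h=(a+1)/2\le a-1$ because $a\ge3$. This contradicts \eqref{eq:close}, so $\eta=\zeta=1$.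

In both cases $g$ fixes $E=F(\varpi,x)$ pointwise, so $g\in W_E$. Then $(\chi\nu)^g=\chi\nu$, and the hypothesis reads $\chi\nu=\chi\nu'$.
\end{proof}

\begin{remark}
The condition $a\ge3$ for even $N$ is needed for this construction. If $N$ is even and $a=1$, then $h=1$ and $\chi(1+y)=\psi_E(b_0y)$ on all of $U_E^1$. Hence $\chi^{\sigma'}=\chi$ and $\nu^{\sigma'}=\nu^{-1}$, so $\rho_1$ is reducible and $\rho_\nu\cong\rho_{\nu^{-1}}$.
\end{remark}

\begin{proposition}\label{prop:family}
The representations $\rho_\nu$, $\nu\in\mathcal T$, are irreducible, pairwise non-isomorphic, self-dual, and of slope $a/N$. They are symplectic if $\delta=-1$ and orthogonal if $\delta=1$, and $\det\rho_\nu$ does not depend on $\nu$.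
\end{proposition}

\begin{proof}
By Mackey's criterion and Lemma~\ref{lem:rigid}, $\operatorname{Hom}_{W_F}(\rho_\nu,\rho_{\nu'})$ has dimension $1$ if $\nu=\nu'$ and $0$ otherwise. This gives the first two assertions, and the slope is $-v(b)=a/N$ by \eqref{eq:slope}. By \eqref{eq:det}, $\det\rho_\nu=\det(\operatorname{Ind}_E^F1)\cdot\chi|_{F^\times}$, since $\nu|_{F^\times}=1$.

Since $\nu$ is trivial on $E_0^\times$, we have $\nu\nu^\sigma=\nu\circ N_{E/E_0}=1$, so $(\chi\nu)^{-1}=(\chi\nu)^\sigma$. Let $R=\operatorname{Ind}_E^{E_0}(\chi\nu)$. Then $R^\vee\cong\operatorname{Ind}_E^{E_0}((\chi\nu)^\sigma)\cong R$, and $R$ is irreducible because $\rho_\nu=\operatorname{Ind}_{E_0}^FR$ is. So the trivial character occurs exactly once in $R\otimes R=\operatorname{Sym}^2R\oplus\wedge^2R$. As $\dim R=2$, we have $\wedge^2R=\det R$, so $R$ is symplectic if $\det R=1$ and orthogonal otherwise. By \eqref{eq:det}, $\det R=\omega\cdot(\chi\nu)|_{E_0^\times}=\omega\cdot\chi|_{E_0^\times}$, which is $1$ for $\delta=-1$ and $\omega\ne1$ for $\delta=1$.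

Let $B$ be the invariant form on $R$. Realize $\rho_\nu$ on functions $\varphi\colon W_F\to R$ with $\varphi(wg)=w\varphi(g)$ for $w\in W_{E_0}$. The form $\sum_{g\in W_{E_0}\backslash W_F}B(\varphi(g),\varphi'(g))$ is $W_F$-invariant, non-degenerate, and alternating or symmetric as $B$ is. So $\rho_\nu$ is self-dual with the parity of $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\delta=-1$ for the symplectic and $\delta=1$ for the orthogonal parity, and let $\pi_\nu$ be the supercuspidal representation of $\operatorname{GL}_{2N}(F)$ with parameter $\rho_\nu$. By Proposition~\ref{prop:family}, the $(q+1)/2$ representations $\pi_\nu$ are pairwise non-isomorphic, self-dual, of the given parity, with parameters of slope $a/N$. Let $V$ be an irreducible representation of $W_F$ of dimension $k\le N-1$. By \eqref{eq:reduction} it suffices to show that $\gamma(s,\rho_\nu\otimes V,\psi)$ does not depend on $\nu$. For $\psi$ normalized as in Section~\ref{sec:leading} this is Corollary~\ref{cor:invisible}. Any other non-trivial additive character is $\psi(u\,\cdot)$ with $u\in F^\times$, and by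 (E4) passing to it multiplies $\gamma(s,\rho_\nu\otimes V,\psi)$ by
\[
\det(\rho_\nu\otimes V)(u)\,|u|^{2Nk(s-1/2)}=\det\rho_\nu(u)^k\,\det V(u)^{2N}\,|u|^{2Nk(s-1/2)},
\]
which does not depend on $\nu$ by Proposition~\ref{prop:family}.
\end{proof}

The hypothesis $p>N$ was used in three ways. It makes $E$ and its Galois closure tame. It makes $p$ odd, which gives the element $x$ (for $p=2$ the group $\mu_{q^2-1}$ does not contain $-1$), the square root $\chi_1$, and the unit $2$ in Lemma~\ref{lem:rigid}. And it makes every twist of dimension at most $N-1$ induced from a character of a tame extension. The condition $\gcd(a,N)=1$ was used in Lemma~\ref{lem:rigid} and, together with $k\le N-1$, for the inequality $v(c)\ne v(b)$ in Corollary~\ref{cor:invisible}.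

\section{Separating the family at level $N$}\label{sec:levelN}

By the local converse theorem, any two of the $\pi_\nu$ are separated by a twist from $\operatorname{GL}_N(F)$. For odd $N$, Proposition~\ref{prop:compare} produces such twists and shows what happens once $v(c)=v(b)$ is allowed.

Let $N$ be odd, so $b=x\varpi^{-a}$. Let $t\in\mu_{q-1}$, let $c^N=t\varpi_F^{-a}$, and put $K=F(c)$. Since $v(c)=-a/N$ has denominator $N$, the extension $K/F$ is totally ramified of degree $N$, hence tame, and $v_K(c)=-a$. Extend the character $1+y\mapsto\psi_K(cy)$ of $U_K^a/U_K^{a+1}$ to a character $\theta$ of $K^\times/U_K^{a+1}$; it has leading element $c$. The conjugates of $c$ are the $\zeta c$ with $\zeta\in\mu_N$, so $P_c(T)=T^N+c^N$ for odd $N$, and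
\[
P_c(b)=\varpi_F^{-a}\,(x^N+t).
\]
Write a bar for reduction to the residue field $\mathbb F_{q^2}$ of $E$. Since $(x^N)^{q-1}=-1$, we have $\bar x^N\notin\mathbb F_q$, so $x^N+t$ is a unit and $v(P_c(b))=-a$. Each of the $N$ factors $b+\zeta c$ has valuation at least $-a/N$, so each has valuation exactly $-a/N$, and \eqref{eq:nocancel} holds. With $V=\operatorname{Ind}_K^F\theta$, Proposition~\ref{prop:compare} gives
\[
\gamma(s,\rho_\nu\otimes V,\psi)\big/\gamma(s,\rho_{\nu'}\otimes V,\psi)=(\nu'\nu^{-1})(x^N+t).
\]
Let $\nu\ne\nu'$, and view $\nu'\nu^{-1}$ as a non-trivial character of $\mathbb F_{q^2}^\times/\mathbb F_q^\times$. The $q+1$ elements of this group are the lines in $\mathbb F_{q^2}=\mathbb F_q\oplus\mathbb F_q\bar x^N$, represented by $1$, by $\bar x^N$, and by $\bar x^N+\bar t$ with $t\in\mu_{q-1}$. The character is trivial on the first two, so the ratio is different from $1$ for some $t$. For such a $t$ the representation $V$ is irreducible, since otherwise its constituents would have dimension at most $N-1$ and the ratio would be $1$ by Corollary~\ref{cor:invisible}. The supercuspidal representation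 of $\operatorname{GL}_N(F)$ with parameter $V$ separates $\pi_\nu$ from $\pi_{\nu'}$.

In the example of Section~\ref{sec:example} every $t\in\mu_4$ works. The group $\mathbb F_{25}^\times/\mathbb F_5^\times$ is cyclic of order $6$, the classes of $1$ and $\bar x^3$ form its subgroup of order $2$, and each of the four classes $\bar x^3+\bar t$ generates the quotient of order $3$. So a single twist from $\operatorname{GL}_3(\mathbb Q_5)$ separates all three representations.

\begin{thebibliography}{9}

\bibitem{AS}
Moshe Adrian and Shaun Stevens, \emph{On sharpness in Local Converse Theorems for classical groups and $G_2$}, arXiv:2509.22390 (2025).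

\bibitem{Chai}
Chai, \emph{Bessel functions and local converse conjecture of Jacquet}, J. Eur. Math. Soc., 2019.

\bibitem{JL}
Jacquet and Liu, \emph{On the local converse theorem for $p$-adic $\operatorname{GL}_n$}, Amer. J. Math., 2018.

\bibitem{Tate}
Tate, \emph{Number theoretic background}.

\end{thebibliography}
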